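\title{A simple almost clopen subset of $\mathbb N^*$ of type greater than $\mathfrak b$}

\begin{abstract}
A subset $A$ of $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$ is almost clopen if it is the closure of an open set and has exactly one boundary point. It is simple of type $\kappa$ if the ideal of those $a\subset\mathbb N$ with $a^*\subset A$ has a strictly increasing cofinal $\kappa$-sequence modulo finite sets. We show that it is consistent, relative to ZFC alone, that the type of a simple almost clopen set exceeds the bounding number $\mathfrak b$. For regular uncountable cardinals $\lambda<\kappa$, a ccc forcing notion forces $\mathfrak b=\lambda$, $\mathfrak d=\kappa$ and the existence of a simple almost clopen set of type $\kappa$ whose almost clopen complement is also simple of type $\kappa$. The forcing is a matrix of finite support iterations, and the main point is that the posets used to pass limit stages are ccc. We also show in ZFC that the boundary point of a simple almost clopen set of type greater than $\mathfrak b$ is a P-point.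
\end{abstract}

\section{Almost clopen sets and their types}\label{sec:intro}

We identify $\mathbb N$ with $\omega=\{0,1,2,\dots\}$ and write $a\subset^*b$ if $a\setminus b$ is finite. The space $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$ consists of the free ultrafilters on $\omega$. For $a\subset\omega$ let $a^*$ be the set of free ultrafilters containing $a$. The sets $a^*$ form a base of clopen sets for a compact Hausdorff topology without isolated points. The map $a\mapsto a^*$ respects finite unions, finite intersections and complements, $a^*=\emptyset$ iff $a$ is finite, and $a^*\subset b^*$ iff $a\subset^*b$. By compactness every clopen set is a finite union of basic sets, so it is of the form $a^*$.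

A closed set is clopen exactly when its boundary is empty. The next simplest closed sets have one boundary point. A set $A\subset\mathbb N^*$ is \emph{almost clopen} if it is the closure of an open set and has a unique boundary point, denoted $x_A$. The first requirement excludes sets such as $a^*\cup\{x\}$ with $x\notin a^*$, where the boundary point is simply attached from outside.

Let $A$ be almost clopen and $x=x_A$. Since $A$ is closed, its interior is $A\setminus\{x\}$. So $\mathbb N^*\setminus\{x\}$ is the disjoint union of the open sets $A\setminus\{x\}$ and $\mathbb N^*\setminus A$, and $x$ lies in the closure of both: of $\mathbb N^*\setminus A$ because $x$ is a boundary point, and of $A\setminus\{x\}$ because the open set whose closure is $A$ lies in the interior of $A$. This description is symmetric, so $B=\{x\}\cup(\mathbb N^*\setminus A)$ is almost clopen with $x_B=x$. It is the \emph{almost clopen complement} of $A$.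

The combinatorial trace of a set $A\subset\mathbb N^*$ is the ideal
\[
\mathcal I_A=\{a\subset\omega: a^*\subset A\},
\]
and the interior of $A$ is the union of the sets $a^*$, $a\in\mathcal I_A$. An almost clopen set $A$ is \emph{simple of type $\kappa$}, for a regular infinite cardinal $\kappa$, if there is a strictly $\subset^*$-increasing sequence $\langle a_\alpha:\alpha<\kappa\rangle$ in $\mathcal I_A$ that is $\subset^*$-cofinal in $\mathcal I_A$. In that case the interior of $A$ is exhausted by a single chain of clopen sets, and the type measures how long it takes to approach $x_A$ from inside $A$. The type is the cofinality of $(\mathcal I_A,\subset^*)$: a cofinal family of fewer than $\kappa$ sets would be bounded by one $a_\alpha$, and then $a_{\alpha+1}\subset^*a_\alpha$. So the type is an invariant of $A$.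

Which types occur? Type $\omega$ does not. Suppose $\langle a_n:n<\omega\rangle$ witnesses that $A$ has type $\omega$. The sets $y_n=a_{n+1}\setminus(a_0\cup\dots\cup a_n)$ are infinite, pairwise disjoint and in $\mathcal I_A$. Let $Y_0$ be the union of the $y_n$ with $n$ even and $Y_1$ the union of those with $n$ odd. Then $x_A\notin Y_i^*$ for some $i$, so $Y_i^*\cap A$ is a compact subset of the interior $\bigcup_na_n^*$ and is contained in one $a_n^*$. But for $m\ge n$ of parity $i$ the nonempty set $y_m^*\subset Y_i^*\cap A$ misses $a_n^*$. Type $\omega_1$ occurs under the continuum hypothesis (Example~\ref{ex:CH}).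

In general the type is tied to two cardinal characteristics. For $f,g\in\omega^\omega$ write $f<^*g$ if $\{k:g(k)\le f(k)\}$ is finite. The \emph{bounding number} $\mathfrak b$ is the least size of a $<^*$-unbounded subset of $\omega^\omega$, and the \emph{dominating number} $\mathfrak d$ is the least size of a $<^*$-cofinal subset. One has $\aleph_1\le\mathfrak b\le\mathfrak d\le\mathfrak c=2^{\aleph_0}$. It is known that the type of a simple almost clopen set is $\mathfrak b$ or $\mathfrak d$. This leaves the following question, which comes from the paper of Dow and Shelah \cite{DS}.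

\medskip
\noindent\textbf{Question.} \emph{Is it consistent with ZFC that there is a simple almost clopen subset of $\mathbb N^*$ whose type is greater than $\mathfrak b$?}
\medskip

There are reasons to expect a negative answer. Such a set needs $\mathfrak b<\mathfrak d$, and its boundary point is severely constrained: by Proposition~\ref{prop:Ppoint} it is a P-point, and any $\mathfrak b$ of its members have an infinite pseudointersection. Moreover, the direct attempt to force such a set is an iteration of length $\kappa$ that lengthens the chain step by step. If cofinally many steps add a function dominating all functions present so far, and every function appears at some step, the result is $\mathfrak b=\mathfrak d=\kappa$, and nothing is gained. Nevertheless the answer is positive.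

\begin{theorem}\label{thm:main}
Let $\lambda<\kappa$ be regular uncountable cardinals. There is a ccc forcing notion which forces $\mathfrak b=\lambda$, $\mathfrak d=\kappa$ and the existence of a simple almost clopen set $A\subset\mathbb N^*$ of type $\kappa>\mathfrak b$. Moreover, in the extension the almost clopen complement $B$ is also simple of type $\kappa$, and $x_A$ is generated by a $\subset^*$-decreasing sequence of length $\kappa$. If in addition $\mu=\mu^{\aleph_0}\ge\kappa$, one can also get $\mathfrak c=\mu$.
\end{theorem}

For example, $\lambda=\aleph_1$ and $\kappa=\aleph_2$ give a simple almost clopen set of type $\aleph_2>\mathfrak b=\aleph_1$. The proof does not use the known result on types quoted above.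

Section~\ref{sec:chains} reduces the topological problem to building a chain of partial $2$-colorings of $\omega$ of length $\kappa$. Two difficulties arise. The chain must acquire upper bounds at limit stages of uncountable cofinality, and $\mathfrak b$ must stay equal to $\lambda$ while $\kappa$ many reals are added. The second difficulty is met by a matrix of finite support iterations in the style of Blass and Shelah; the tools are in Sections~\ref{sec:iter} and~\ref{sec:MP}. The first is met by the gap-filling poset of Section~\ref{sec:gap}. The matrix is defined in Section~\ref{sec:matrix}, and Section~\ref{sec:ccc}, the heart of the paper, proves that the gap-filling posets occurring in it are ccc. Sections~\ref{sec:rows} and~\ref{sec:final} finish the proof. Section~\ref{sec:ZFC} contains two complements in ZFC that the proof does not need.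

\section{Chains of partial functions}\label{sec:chains}

We build $A$ and its complement $B$ at the same time. At each stage some numbers have been assigned to the side of $A$ (color $1$), some to the side of $B$ (color $0$), and infinitely many are still undecided. The undecided sets will shrink to the boundary point.

\begin{definition}\label{def:partial}
A \emph{partial function} is a function $h:\operatorname{dom}h\to2$ such that $\operatorname{dom}h\subset\omega$ is co-infinite. For $m<\omega$ write $h\subset_mh'$ if every $k\in\operatorname{dom}h$ with $k\ge m$ lies in $\operatorname{dom}h'$ and $h'(k)=h(k)$. Write $h\le^*h'$ if $h\subset_mh'$ for some $m$, and let $h{\restriction}m=h\cap(m\times2)$.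
\end{definition}

Each relation $\subset_m$ is reflexive and transitive, and $h\subset_mh'$ implies $h\subset_{m'}h'$ for $m'\ge m$.

\begin{proposition}\label{prop:chain}
Let $\kappa$ be a regular uncountable cardinal, let $\langle h_\gamma:\gamma<\kappa\rangle$ be partial functions, and put $a_\gamma=h_\gamma^{-1}(1)$, $b_\gamma=h_\gamma^{-1}(0)$, $u_\gamma=\omega\setminus\operatorname{dom}h_\gamma$. Suppose:
\begin{itemize}
\item[(C1)] $h_\gamma\le^*h_{\gamma'}$ for $\gamma<\gamma'$;
\item[(C2)] for $\gamma<\gamma'$, $h_{\gamma'}$ takes each of the values $0,1$ at infinitely many points of $u_\gamma$;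
\item[(C3)] for every $s\subset\omega$ there is $\gamma$ with $u_\gamma\subset^*s$ or $u_\gamma\subset^*\omega\setminus s$.
\end{itemize}
Then $\langle u_\gamma:\gamma<\kappa\rangle$ is $\subset^*$-decreasing, $x=\{s\subset\omega:u_\gamma\subset^*s\text{ for some }\gamma\}$ is a free ultrafilter, $A=\{x\}\cup\bigcup_\gamma a_\gamma^*$ is almost clopen with $x_A=x$ and almost clopen complement $B=\{x\}\cup\bigcup_\gamma b_\gamma^*$, and both $A$ and $B$ are simple of type $\kappa$.
\end{proposition}

\begin{proof}
By (C1), for $\gamma<\gamma'$ we have $a_\gamma\subset^*a_{\gamma'}$, $b_\gamma\subset^*b_{\gamma'}$ and $u_{\gamma'}\subset^*u_\gamma$. By (C2), $a_{\gamma'}\cap u_\gamma$ and $b_{\gamma'}\cap u_\gamma$ are infinite, so $\langle a_\gamma\rangle$ and $\langle b_\gamma\rangle$ are strictly $\subset^*$-increasing. The sets $u_\gamma$ are infinite and $\subset^*$-decreasing, so $x$ is a proper filter containing the cofinite sets, and by (C3) it is an ultrafilter.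

Let $O_A=\bigcup_\gamma a_\gamma^*$ and $O_B=\bigcup_\gamma b_\gamma^*$. These open sets are disjoint, since for $\delta=\max(\gamma,\gamma')$ we have $a_\gamma\cap b_{\gamma'}\subset^*a_\delta\cap b_\delta=\emptyset$. Neither contains $x$, since $u_\gamma\in x$ is disjoint from $a_\gamma\cup b_\gamma$. If $y\ne x$ is a free ultrafilter, then some $u_\gamma$ is not in $y$, as otherwise $x\subset y$; hence $a_\gamma\in y$ or $b_\gamma\in y$. So $\mathbb N^*$ is the disjoint union of $O_A$, $O_B$ and $\{x\}$.

Let $s\in x$, say $u_\gamma\subset^*s$. The infinite set $a_{\gamma+1}\cap u_\gamma$ is almost contained in $s\cap a_{\gamma+1}$, so $s^*$ meets $O_A$; in the same way, using $b_{\gamma+1}$, it meets $O_B$. Thus $x$ is in the closure of $O_A$ and of $O_B$. The set $A=O_A\cup\{x\}$ is closed because its complement is $O_B$, so $A=\overline{O_A}$. Its interior contains $O_A$ and does not contain $x\in\overline{O_B}$. Hence $x$ is the only boundary point of $A$, and the almost clopen complement is $\{x\}\cup O_B=B$.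

Finally let $a\in\mathcal I_A$. The compact set $a^*$ lies in the interior $O_A$ of $A$, which is the increasing union of the open sets $a_\gamma^*$. So $a^*\subset a_\gamma^*$, that is, $a\subset^*a_\gamma$, for some $\gamma$. Thus $\langle a_\gamma\rangle$ is cofinal in $\mathcal I_A$ and $A$ is simple of type $\kappa$. Exchanging the colors gives the same for $B$.
\end{proof}

The shortest possible chain shows the two kinds of steps that any construction needs: passing a limit, and deciding a set.

\begin{example}\label{ex:CH}
Assume CH and enumerate $\mathcal P(\omega)=\{s_\gamma:\gamma<\omega_1\}$. Suppose $\langle h_\delta:\delta<\gamma\rangle$ is $\le^*$-increasing, $\gamma<\omega_1$.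

\emph{Passing a limit.} We need a partial function $h$ with $h_\delta\le^*h$ for all $\delta<\gamma$. If $\gamma=0$ take $h=\emptyset$, and if $\gamma=\delta+1$ take $h=h_\delta$. If $\gamma$ is a limit, let $\gamma_0<\gamma_1<\cdots$ be cofinal in $\gamma$ and choose $0=m_0<m_1<\cdots$ such that $h_{\gamma_i}\subset_{m_n}h_{\gamma_n}$ for $i\le n$ and $[m_n,m_{n+1})$ meets $u_{\gamma_n}$. Let $h$ copy $h_{\gamma_n}$ on $[m_n,m_{n+1})$. Then $h_{\gamma_i}\subset_{m_i}h$ for all $i$, and $\operatorname{dom}h$ omits a point of each interval.

\emph{Deciding a set.} Let $u=\omega\setminus\operatorname{dom}h$, let $v$ be an infinite one among $u\cap s_\gamma$ and $u\setminus s_\gamma$, and split $v$ into infinite sets $v_0,v_1,v_2$. Let $h_\gamma$ extend $h$ with value $1$ on $v_1$, value $0$ on $v_0\cup(u\setminus v)$, and $u_\gamma=v_2$.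

Then (C1) and (C3) hold, and (C2) holds because $u\subset^*u_\delta$ for $\delta<\gamma$. We obtain a simple almost clopen set of type $\omega_1$. Here $\mathfrak b=\mathfrak d=\omega_1$.
\end{example}

A chain of length $\kappa>\omega_1$ has to pass limits of cofinality $\omega_1$, where the diagonal argument is not available. There the construction can be blocked for good.

\begin{example}\label{ex:block}
Suppose $\langle h_\gamma:\gamma<\omega_1\rangle$ is a sequence of partial functions such that any two of them take different values at some point of their common domain. Then in no forcing extension preserving $\omega_1$ is there an $h$ with $h_\gamma\le^*h$ for all $\gamma$. For otherwise there would be $m$ and $\gamma\ne\gamma'$ with $h_\gamma\subset_mh$, $h_{\gamma'}\subset_mh$ and $h_\gamma{\restriction}m=h_{\gamma'}{\restriction}m$, and then $h_\gamma$ and $h_{\gamma'}$ would agree on their common domain.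
\end{example}

So it is not enough to find a good poset for the limit stage. One must show that the chain produced by the earlier stages contains nothing like the family of Example~\ref{ex:block}, and for that one uses the genericity of the earlier stages.

\section{Complete suborders and finite support iterations}\label{sec:iter}

Forcing notions are preorders with a top element, and $p\perp q$ means that $p$ and $q$ have no common extension. A \emph{model} is a transitive model of ZFC, such as the ground model $V$ or a generic extension of it; as usual we speak freely of generic filters over $V$. A filter is generic over a model $M$ iff it meets every maximal antichain in $M$. The ordinal $0$ is not a limit ordinal, and $\max\emptyset=-1$.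

A forcing notion is \emph{ccc} if its antichains are countable. This holds if it has a dense subset that is a countable union of sets of pairwise compatible conditions. It is \emph{$\sigma$-centered} if it is a countable union of sets in which any finitely many conditions have a common extension. We use these textbook facts: ccc forcing preserves cardinals and cofinalities; if a condition forces that a set with some property exists, there is a name that it forces to have the property (\emph{maximum principle}); and a function $\zeta$ on a stationary set $S\subset\omega_1\setminus\{0\}$ with $\zeta(\xi)<\xi$ is constant on a stationary subset of $S$ (\emph{Fodor's lemma}). A \emph{name for a real} is a name $\dot x$ forced by the top condition to be in $\omega^\omega$; subsets of $\omega$ are identified with their characteristic functions. If $A_n$ is a maximal antichain of conditions deciding $\dot x(n)$, then $\dot x$ is forced to equal the \emph{nice name} consisting of the pairs $((n,j)^{\vee},a)$ with $a\in A_n$ and $a\Vdash\dot x(n)=j$.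

\subsection*{Complete suborders}
Call $P$ a \emph{suborder} of $P'$ if $P\subset P'$ and ${\le_P}\subset{\le_{P'}}$. It is a \emph{complete suborder}, $P\lessdot P'$, if moreover $G'\cap P$ is $P$-generic over $V$ whenever $G'$ is $P'$-generic over $V$. In the matrix, the two posets to be compared live in different models, so we need the following relative criterion.

\begin{lemma}\label{lem:restrict}
Let $M\subset N$ be models, $Q\in M$, $Q'\in N$, with $Q$ a suborder of $Q'$. Suppose every maximal antichain $A\in M$ of $Q$ is a maximal antichain of $Q'$. If $H'$ is $Q'$-generic over $N$, then $H=H'\cap Q$ is $Q$-generic over $M$.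
\end{lemma}

\begin{proof}
The set $H$ is upward closed in $Q$ and meets every maximal antichain $A\in M$ of $Q$, because $A\in N$ is a maximal antichain of $Q'$. Two incompatible elements of $Q$ extend in $M$ to a maximal antichain, so they are incompatible in $Q'$. To see that $H$ is directed, let $p_1,p_2\in H$. The set of $q\in Q$ with $q\le p_1,p_2$ or $q\perp p_1$ or $q\perp p_2$ is dense in $Q$ and lies in $M$, so it contains a maximal antichain $A\in M$ of $Q$. An element $q\in A\cap H'$ is compatible with $p_1$ and with $p_2$ in $Q'$, hence in $Q$, so $q\le p_1,p_2$.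
\end{proof}

A \emph{reduction} of $p'\in P'$ to a suborder $P$ is a $p\in P$ such that every $q\le_Pp$ is compatible with $p'$ in $P'$.

\begin{lemma}\label{lem:reduction}
Let $P$ be a suborder of $P'$. Then $P\lessdot P'$ iff incompatible elements of $P$ are incompatible in $P'$ and every $p'\in P'$ has a reduction to $P$.
\end{lemma}

\begin{proof}
Let $P\lessdot P'$. If $p_1,p_2\in P$ are compatible in $P'$, they lie in a common generic $G'$, hence in the filter $G'\cap P$, so they are compatible in $P$. If $p'$ had no reduction, then $\{q\in P:q\perp p'\text{ in }P'\}$ would be dense in $P$, and a generic $G'\ni p'$ would meet it, which is impossible.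

Conversely, let $A$ be a maximal antichain of $P$. It is an antichain of $P'$. Given $p'\in P'$ with reduction $p$, choose $a\in A$ and $q\le_Pp,a$. Then $q$, and hence $a$, is compatible with $p'$. So $A$ is a maximal antichain of $P'$, and Lemma~\ref{lem:restrict} applies with $M=N=V$.
\end{proof}

\subsection*{Finite support iterations}
We fix a concrete form in which shorter iterations, and iterations with smaller iterands, are literally subsets of larger ones. Fix a regular cardinal $\chi>\kappa$ and let $H(\chi)$ be the family of sets of hereditary cardinality less than $\chi$. An \emph{FS iteration} is given by a poset $Q_0\subset H(\chi)$ and, for $\gamma\ge1$, $P_\gamma$-names $\dot Q_\gamma$ for forcing notions. For $\beta\ge1$, a condition of $P_\beta$ is a finite function $r$ with $0\in\operatorname{dom}r\subset\beta$ such that $r(0)\in Q_0$ and, for $0<\gamma\in\operatorname{dom}r$, $r(\gamma)\in H(\chi)$ is a $P_\gamma$-name with $r{\restriction}\gamma\Vdash r(\gamma)\in\dot Q_\gamma$. We put $r'\le r$ iff $\operatorname{dom}r'\supset\operatorname{dom}r$, $r'(0)\le r(0)$, and $r'{\restriction}\gamma\Vdash r'(\gamma)\le r(\gamma)$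 for $0<\gamma\in\operatorname{dom}r$. We write $\operatorname{supp}(r)=\operatorname{dom}r$ and read $r(\gamma)$ as the top element if $\gamma\notin\operatorname{supp}(r)$.

The restriction to $H(\chi)$ makes $P_\beta$ a set, and it loses nothing. In our iterations an element of an iterand $\dot Q_\gamma$ is a pair consisting of a finite object and either a real or an ordinal below $\kappa$. When $P_\gamma$ is ccc, a name for such a pair is determined by countably many countable antichains of $P_\gamma\subset H(\chi)$ together with the values they decide, so it is equivalent to a name in $H(\chi)$. We therefore ignore this restriction from now on. We use the following standard properties.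
\begin{itemize}
\item[(F1)] For $\gamma\le\beta$, $P_\gamma$ is a suborder of $P_\beta$; if $r'\le r$ in $P_\beta$ then $r'{\restriction}\gamma\le r{\restriction}\gamma$ in $P_\gamma$. For limit $\beta$, $P_\beta=\bigcup_{\gamma<\beta}P_\gamma$.
\item[(F2)] (Gluing.) If $r\in P_\beta$, $r'\in P_\gamma$ and $r'\le r{\restriction}\gamma$, then $r''=r'\cup r{\restriction}[\gamma,\beta)$ is a condition below $r$ and $r'$. Indeed, by induction along the finite support, $r''{\restriction}\eta\le r{\restriction}\eta$ forces $r(\eta)\in\dot Q_\eta$. So $r{\restriction}\gamma$ is a reduction of $r$, and $P_\gamma\lessdot P_\beta$ by (F1) and Lemma~\ref{lem:reduction}.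
\item[(F3)] (Factoring.) If $G$ is $P_\gamma$-generic over $V$ and $H$ is $\dot Q_\gamma[G]$-generic over $V[G]$, then $G*H=\{r\in P_{\gamma+1}:r{\restriction}\gamma\in G,\ r(\gamma)[G]\in H\}$ is $P_{\gamma+1}$-generic and $V[G*H]=V[G][H]$. Every $P_{\gamma+1}$-generic filter has this form for unique $G$ and $H$.
\item[(F4)] If $Q_0$ is ccc and $P_\gamma$ forces $\dot Q_\gamma$ to be ccc for $1\le\gamma<\beta$, then $P_\beta$ is ccc.
\end{itemize}

\begin{lemma}\label{lem:matrix}
Let $\langle P_\gamma,\dot Q_\gamma\rangle$ and $\langle P'_\gamma,\dot Q'_\gamma\rangle$ be FS iterations.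
\begin{itemize}
\item[(a)] Let $\gamma\ge1$ and $P_\gamma\lessdot P'_\gamma$. Suppose that for every $P'_\gamma$-generic $G'$, with $G=G'\cap P_\gamma$, the poset $Q=\dot Q_\gamma[G]$ is a suborder of $Q'=\dot Q'_\gamma[G']$ and every maximal antichain of $Q$ lying in $V[G]$ is a maximal antichain of $Q'$. Then $P_{\gamma+1}\lessdot P'_{\gamma+1}$. More precisely, $(G'*H')\cap P_{\gamma+1}=G*(H'\cap Q)$.
\item[(b)] Let $\delta$ be a limit ordinal and $P_\gamma\lessdot P'_\gamma$ for $1\le\gamma<\delta$. Then $P_\delta\lessdot P'_\delta$.
\end{itemize}
\end{lemma}

\begin{proof}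
(a) A $P_\gamma$-name $\tau$ is a $P'_\gamma$-name with $\tau[G']=\tau[G]$, and what $r\in P_\gamma$ forces over $P_\gamma$ holds in $V[G]$ whenever $r\in G'$. So if $r\in P_{\gamma+1}$ and $r{\restriction}\gamma\in G'$, then $r(\gamma)[G']\in Q\subset Q'$; thus $r\in P'_{\gamma+1}$. The same argument applied to the statement $r'(\gamma)\le r(\gamma)$ shows that $P_{\gamma+1}$ is a suborder of $P'_{\gamma+1}$. Let $G'*H'$ be $P'_{\gamma+1}$-generic. By Lemma~\ref{lem:restrict} with $M=V[G]$ and $N=V[G']$, the set $H=H'\cap Q$ is $Q$-generic over $V[G]$, so $G*H$ is generic by (F3). For $r\in P_{\gamma+1}$, the condition ``$r{\restriction}\gamma\in G'$ and $r(\gamma)[G']\in H'$'' is the same as ``$r{\restriction}\gamma\in G$ and $r(\gamma)[G]\in H$''.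

(b) By (F1), $P_\delta$ is a suborder of $P'_\delta$. We check the criterion of Lemma~\ref{lem:reduction}. Let $p_1,p_2\in P_\delta$ have a common extension $r'\in P'_\delta$, and let $\gamma<\delta$ with $p_1,p_2\in P_\gamma$. Then $r'{\restriction}\gamma\le p_1,p_2$ in $P'_\gamma$, so $p_1,p_2$ are compatible in $P_\gamma\subset P_\delta$. Now let $p'\in P'_\delta$, say $p'\in P'_\gamma$, and let $p\in P_\gamma$ be a reduction of $p'$ to $P_\gamma$. If $q\le p$ in $P_\delta$, then $q{\restriction}\gamma\le p$, so there is $r'\in P'_\gamma$ below $q{\restriction}\gamma$ and $p'$. Gluing in $P'_\delta$ gives $r'\cup q{\restriction}[\gamma,\delta)\le q,p'$. So $p$ is a reduction of $p'$ to $P_\delta$.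
\end{proof}

\section{Mathias--Prikry forcing and coherent ultrafilters}\label{sec:MP}

To secure (C3) in a long iteration, we decide all sets of the current model at once by adding a pseudointersection of an ultrafilter. Let $U$ be a free ultrafilter of a model $M$, that is, $U\in M$ and $M$ satisfies that $U$ is a free ultrafilter on $\omega$. \emph{Mathias--Prikry forcing} $\mathbb M(U)$ consists of the pairs $(s,u)$ with $s\in[\omega]^{<\omega}$, $u\in U$ and $\max s<\min u$; $s$ is the \emph{stem}. We put $(s',u')\le(s,u)$ iff $s$ is an initial segment of $s'$, $s'\setminus s\subset u$ and $u'\subset u$. The top is $(\emptyset,\omega)$.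
\begin{itemize}
\item[(M1)] $\mathbb M(U)$ is $\sigma$-centered in every model containing $U$: $(s,u_1\cap\dots\cap u_n)$ extends all $(s,u_i)$.
\item[(M2)] Conditions $(s,u),(s',u')$ with $|s|\le|s'|$ are compatible iff $s$ is an initial segment of $s'$ and $s'\setminus s\subset u$; in that case $(s',u\cap u')$ is a common extension. So if $U\subset U'$, then $\mathbb M(U)$ is a suborder of $\mathbb M(U')$ with the same compatibility relation.
\item[(M3)] For a generic filter $H$ let $d=\bigcup\{s:(s,u)\in H\}$. If $(s,u)\in H$, then $s$ is an initial segment of $d$ and $d\setminus s\subset u$. By density $d$ is infinite, and $d\subset^*u$ for all $u\in U$, because $(s,v\cap u)\le(s,v)$.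
\end{itemize}

To keep $\mathfrak b$ small we fix, in advance, $\lambda$ reals and make sure that each stays unbounded over a suitable submodel. A function $c\in\omega^\omega$ is \emph{unbounded over} a model $M$ if for each $g\in M\cap\omega^\omega$ there are infinitely many $k$ with $c(k)>g(k)$. When the small and the large model force with the same poset, preservation is easy.

\begin{lemma}\label{lem:same}
Let $M\subset N$ be models, let $c\in N$ be unbounded over $M$, and let $Q\in M$ be a forcing notion. If $H$ is $Q$-generic over $N$, then $c$ is unbounded over $M[H]$.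
\end{lemma}

\begin{proof}
Let $\dot f\in M$ be a $Q$-name for a real and $n<\omega$; forcing is meant over $M$. The set $D$ of $q'\in Q$ forcing $\dot f(k)=j$ for some $k>n$ and $j<c(k)$ lies in $N$. It is dense: given $q$, the function $g(k)=\min\{j:\exists q'\le q\ (q'\Vdash\dot f(k)=j)\}$ is in $M$, so $g(k)<c(k)$ for some $k>n$, and a $q'\le q$ forcing $\dot f(k)=g(k)$ is in $D$. So $H$ meets $D$, and $\dot f[H](k)<c(k)$ for some $k>n$.
\end{proof}

This does not cover the Mathias--Prikry steps. The large model $N$ must decide its own sets, so it uses an ultrafilter $U$ extending the ultrafilter $U_0$ of the small model $M$. Even if the generic filter for $\mathbb M(U)$ restricts to an $\mathbb M(U_0)$-generic filter over $M$, the restriction need not be generic over $N$: if $s\in N$ splits every member of $U_0$ into two infinite parts, an $\mathbb M(U_0)$-generic real over $N$ meets both $s$ and $\omega\setminus s$ in infinite sets, while $d$ is almost contained in one of them. The remedy is to choose $U$ with care. The next lemma produces $U$ so that (1) the hypothesis of Lemma~\ref{lem:matrix}(a) holds and (2) the dense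 sets of Lemma~\ref{lem:same} remain predense in $\mathbb M(U)$.

\begin{lemma}\label{lem:ultra}
Let $\eta>0$ and let $\langle M_\xi:\xi<\eta\rangle$ be an increasing sequence of models contained in a model $N$. Let $U_\xi$ be a free ultrafilter of $M_\xi$, and let $\mathcal A_\xi$ be the set of maximal antichains of $\mathbb M(U_\xi)$ that lie in $M_\xi$. Suppose that for $\xi<\xi'<\eta$ we have $U_\xi\subset U_{\xi'}$ and every $A\in\mathcal A_\xi$ is a maximal antichain of $\mathbb M(U_{\xi'})$, and that $\langle(U_\xi,\mathcal A_\xi):\xi<\eta\rangle\in N$. If $\eta=\alpha+1$, let moreover $c\in N$ be unbounded over $M_\alpha$. Then there is a free ultrafilter $U$ of $N$ with $U\supset\bigcup_{\xi<\eta}U_\xi$ such that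
\begin{itemize}
\item[(1)] for $\xi<\eta$, every $A\in\mathcal A_\xi$ is a maximal antichain of $\mathbb M(U)$;
\item[(2)] if $\eta=\alpha+1$: for every $\mathbb M(U_\alpha)$-name $\dot f\in M_\alpha$ for a real, every $n<\omega$ and every $(s,X)\in\mathbb M(U)$ there are $k>n$, $j<c(k)$ and $(s',w)\in\mathbb M(U_\alpha)$ forcing $\dot f(k)=j$ over $M_\alpha$ such that $(s,X)$ and $(s',w)$ have a common extension in $\mathbb M(U)$.
\end{itemize}
\end{lemma}

\begin{proof}
A failure of (1) or (2) is witnessed by a condition $(s,X)$, and whether $(s,X)$ is a witness depends only on the finite subsets of $X$. We name the sets $X$ that must be kept out of $U$ and show that they can all be kept out. In (2) it suffices to consider nice names. These form a set in $M_\alpha$, and the forcing relation for statements $\dot f(k)=j$ restricted to them is also a set in $M_\alpha$; both therefore belong to $N$.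

\emph{Good and bad sets.} Let $s\in[\omega]^{<\omega}$ and $A\in\bigcup_\xi\mathcal A_\xi$. A finite set $t$ is \emph{good for $(s,A)$} if there are $t'\subset t\cap(\max s,\omega)$ and $(s_a,u_a)\in A$ such that $s_a$ is an initial segment of $s\cup t'$ and $(s\cup t')\setminus s_a\subset u_a$. A set $X\subset\omega$ in $N$ is \emph{bad for $(s,A)$} if no finite subset of $X$ is good for $(s,A)$.

If $\eta=\alpha+1$, let $\dot f\in M_\alpha$ be a nice name. A finite set $t$ is \emph{$(k,j)$-good for $(s,\dot f)$} if there are $t'\subset t\cap(\max s,\omega)$, $j'\le j$ and $w\in U_\alpha$ such that $(s\cup t',w)\in\mathbb M(U_\alpha)$ forces $\dot f(k)=j'$. A set $X\subset\omega$ in $N$ is \emph{bad for $(s,\dot f,n)$} if there are no $k>n$, $j<c(k)$ and finite $t\subset X$ such that $t$ is $(k,j)$-good for $(s,\dot f)$.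

Goodness is monotone: it passes to finite supersets of $t$ and to larger $j$. By the hypothesis on the sequence, the family of all bad sets belongs to $N$.

\emph{If $U\supset\bigcup_\xi U_\xi$ has no bad member, then (1) and (2) hold.} Let $(s,X)\in\mathbb M(U)$. For (1), $A$ is an antichain of $\mathbb M(U)$ by (M2). Let $t\subset X$ be good for $(s,A)$, witnessed by $t'$ and $(s_a,u_a)$, and let $l=\max(s\cup t')+1$. Then $(s\cup t',(X\cap u_a)\setminus l)$ extends both $(s,X)$ and $(s_a,u_a)$. For (2), there are $k>n$, $j<c(k)$ and a finite $t\subset X$ that is $(k,j)$-good, witnessed by $t',j',w$. Then $(s\cup t',w)$ forces $\dot f(k)=j'<c(k)$, and $(s\cup t',X\cap w)$ extends both $(s,X)$ and $(s\cup t',w)$.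

So it suffices to show that \emph{no $u\in\bigcup_\xi U_\xi$ is covered by finitely many bad sets}. For then $\bigcup_\xi U_\xi$, which is closed under finite intersections, together with the complements of the bad sets has the finite intersection property, and we extend this family to an ultrafilter $U$ in $N$. It is free because $U_0$ contains the cofinite sets.

Suppose $u\subset\bigcup_{i\in I}X_i$ with $I=I_1\sqcup I_2$ finite, $X_i$ bad for $(s_i,A_i)$ if $i\in I_1$, and bad for $(s_i,\dot f_i,n_i)$ if $i\in I_2$; here $I_2=\emptyset$ unless $\eta$ is a successor. Choose $\xi<\eta$ such that $u\in U_\xi$ and each $A_i$ is in some $\mathcal A_{\xi_i}$ with $\xi_i\le\xi$, taking $\xi=\alpha$ if $\eta=\alpha+1$. By hypothesis $A_i\in\mathcal A_\xi$ for $i\in I_1$. Removing a finite set from $u$, assume $\min u>\max s_i$ for all $i$. Fix $\varphi:u\to I$ in $N$ with $\varphi^{-1}(i)\subset X_i$. The model $M_\xi$ does not see $\varphi$, but it sees all finite restrictions of $\varphi$. A compactness argument in $M_\xi$ bounds, uniformly for all partitions of $u$, how far one has to look to find a good piece.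

\emph{Compactness in $M_\xi$.} Work in $M_\xi$, where goodness for the finitely many parameters can be evaluated, and fix $k$. Let $T^k_m$ be the set of maps $\psi:u\cap m\to I$ such that no $\psi^{-1}(i)$ with $i\in I_1$ is good for $(s_i,A_i)$ and no $\psi^{-1}(i)$ with $i\in I_2$ is $(k,m)$-good for $(s_i,\dot f_i)$. By monotonicity, if $\psi\in T^k_m$ and $m'<m$, then $\psi{\restriction}(u\cap m')\in T^k_{m'}$. Suppose $T^k_m\ne\emptyset$ for all $m$. The tree with $m$-th level $\{m\}\times T^k_m$, ordered by restriction, has finite nonempty levels, so by K\"onig's lemma there is $\psi:u\to I$ in $M_\xi$ with $\psi{\restriction}(u\cap m)\in T^k_m$ for all $m$. As $U_\xi$ is an ultrafilter of $M_\xi$, some $Y=\psi^{-1}(i)$ is in $U_\xi$, and $(s_i,Y)\in\mathbb M(U_\xi)$.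
\begin{itemize}
\item If $i\in I_1$, then $(s_i,Y)$ has a common extension $(s'',w)$ with some $(s_a,u_a)\in A_i$. Then $t'=s''\setminus s_i\subset Y$ and $(s_a,u_a)$ witness that $Y\cap m$ is good for $(s_i,A_i)$ when $m>\max t'$.
\item If $i\in I_2$, then $\xi=\alpha$, and some extension $(s_i\cup t',w)$ of $(s_i,Y)$ in $\mathbb M(U_\alpha)$ forces $\dot f_i(k)=j'$ for some $j'$. Then $t'\subset Y$, $j'$, $w$ witness that $Y\cap m$ is $(k,m)$-good when $m>\max t'$ and $m\ge j'$.
\end{itemize}
Both cases contradict $\psi{\restriction}(u\cap m)\in T^k_m$. So for each $k$ there is a least $g(k)$ with $T^k_{g(k)}=\emptyset$, and $g\in M_\xi$.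

\emph{Back in $N$.} If $I_2\ne\emptyset$, use the unboundedness of $c$ over $M_\alpha=M_\xi$ to choose $k>\max_{i\in I_2}n_i$ with $c(k)>g(k)$; otherwise let $k=0$. Put $m=g(k)$. The finite map $\varphi{\restriction}(u\cap m)$ is in $M_\xi$ and not in $T^k_m=\emptyset$. So for some $i$ the finite set $\varphi^{-1}(i)\cap m\subset X_i$ is good for $(s_i,A_i)$, or is $(k,m)$-good for $(s_i,\dot f_i)$ with $k>n_i$ and $m<c(k)$. Either way $X_i$ is not bad, a contradiction.
\end{proof}

\section{The gap-filling poset}\label{sec:gap}

Let $e$ be a set of ordinals with $0\in e$, and let $\mathcal H=\langle h_\gamma:\gamma\in e\rangle$ be a $\le^*$-increasing sequence of partial functions with $h_0=\emptyset$. We want to add an upper bound. In Example~\ref{ex:CH} the bound copied one $h_\gamma$ for a while and then switched to a later index, at a point beyond which the new function extends the old one. The poset below does this generically. A condition $(p,\gamma)$ consists of a finite initial segment $p$ of a function $F\in3^\omega$, where the value $2$ means ``undecided'', and a \emph{promise} $\gamma$ that from $|p|$ on $F$ extends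 $h_\gamma$.

\begin{definition}\label{def:Q}
$\mathbb Q(\mathcal H)=3^{<\omega}\times e$, and $(q,\delta)\le(p,\gamma)$ iff
\[
q\supseteq p,\qquad\delta\ge\gamma,\qquad q(k)=h_\gamma(k)\text{ for all }k\in\operatorname{dom}h_\gamma\cap[|p|,|q|),\qquad h_\gamma\subset_{|q|}h_\delta.
\]
\end{definition}

The last clause says that the new promise contains the old one, and it makes the relation transitive. Let $(r,\varepsilon)\le(q,\delta)\le(p,\gamma)$ and $k\in\operatorname{dom}h_\gamma$. If $|p|\le k<|q|$, then $r(k)=q(k)=h_\gamma(k)$. If $|q|\le k<|r|$, then $k\in\operatorname{dom}h_\delta$ and $r(k)=h_\delta(k)=h_\gamma(k)$. And $h_\gamma\subset_{|q|}h_\delta\subset_{|r|}h_\varepsilon$ gives $h_\gamma\subset_{|r|}h_\varepsilon$. The top is $(\emptyset,0)$, as $h_0=\emptyset$.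

\begin{lemma}\label{lem:Q}
\begin{itemize}
\item[(a)] Given $(p,\gamma)$, $\delta\in e$ with $\delta\ge\gamma$, and $n<\omega$, there is $q$ with $|q|\ge n$ and $(q,\delta)\le(p,\gamma)$ such that $q(k)=2$ for all $k\in[|p|,|q|)\setminus\operatorname{dom}h_\gamma$.
\item[(b)] Let $H$ be generic, $F=\bigcup\{p:(p,\gamma)\in H\}$ and $h=F{\restriction}F^{-1}\{0,1\}$. Then $F\in3^\omega$, $h$ is a partial function, $h_\gamma\subset_{|p|}h$ whenever $(p,\gamma)\in H$, and $h_\gamma\le^*h$ for all $\gamma\in e$.
\item[(c)] $(p,\gamma)$ and $(p,\gamma')$ are compatible iff $h_\gamma$ and $h_{\gamma'}$ agree at all $k\ge|p|$ in their common domain.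
\item[(d)] In any model containing $\mathcal H$ and an $h$ with $h_\gamma\le^*h$ for all $\gamma\in e$, the poset $\mathbb Q(\mathcal H)$ is ccc.
\item[(e)] If $e$ has a countable cofinal subset $e_0$, then $\mathbb Q(\mathcal H)$ is ccc.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $l\ge n,|p|$ with $h_\gamma\subset_lh_\delta$, and let $q\supseteq p$ have length $l$, with value $h_\gamma(k)$ at new points $k\in\operatorname{dom}h_\gamma$ and $2$ at the other new points.

(b) By (a), $F$ is total. Let $(p,\gamma)\in H$ and $k\in\operatorname{dom}h_\gamma$, $k\ge|p|$. There is $(q,\delta)\in H$ below $(p,\gamma)$ with $|q|>k$, and $F(k)=q(k)=h_\gamma(k)$. So $h_\gamma\subset_{|p|}h$. By (a) the conditions with promise $\delta\ge\gamma$ are dense, so $h_\gamma\le^*h_\delta\le^*h$ for some $\delta$. To see that $F^{-1}(2)$ is infinite, given $(p,\gamma)$ and $n$ pick $k\ge n,|p|$ outside $\operatorname{dom}h_\gamma$ and apply (a) with $\delta=\gamma$ and length greater than $k$; then $q(k)=2$.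

(c) Suppose they agree, $\gamma\le\gamma'$, and $h_\gamma\subset_lh_{\gamma'}$ with $l\ge|p|$. Let $q\supseteq p$ have length $l$, equal $h_\gamma\cup h_{\gamma'}$ where this is defined on $[|p|,l)$, and equal $2$ elsewhere on $[|p|,l)$. Then $(q,\gamma')$ extends both conditions. Conversely, if $(q,\delta)$ extends both and $k\ge|p|$ is in the common domain, then $h_\gamma(k)$ and $h_{\gamma'}(k)$ both equal $q(k)$ if $k<|q|$, and both equal $h_\delta(k)$ if $k\ge|q|$.

(d) The set $D=\{(p,\gamma):h_\gamma\subset_{|p|}h\}$ is dense by (a) with $\delta=\gamma$. Two elements of $D$ with the same $p$ are compatible by (c), since both promises agree with $h$ from $|p|$ on.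

(e) By (a), the countable set $3^{<\omega}\times e_0$ is dense.
\end{proof}

The poset is as good as any: by (b) and (d), $\mathbb Q(\mathcal H)$ is ccc iff some extension preserving $\omega_1$ contains an upper bound of $\mathcal H$, since an uncountable antichain remains one in such an extension. It is not ccc in general. If $\langle h_\gamma:0<\gamma<\omega_1\rangle$ is as in Example~\ref{ex:block}, then by (c) the conditions $(\emptyset,\gamma)$, $0<\gamma<\omega_1$, form an antichain.

\section{The matrix iteration}\label{sec:matrix}

Fix regular uncountable $\lambda<\kappa$. We build $\lambda+1$ FS iterations of length $\kappa$, the \emph{rows}, each a complete suborder of the higher ones. Row $\alpha$ starts with $\alpha$ Cohen reals, and the Cohen real $c_\alpha$ that first appears in row $\alpha+1$ is kept unbounded over row $\alpha$ throughout. Every real of the top row $\lambda$ appears in a lower row, so the $c_\alpha$ form an unbounded family of size $\lambda$. The chain of partial functions lives in row $0$, but it decides the sets of all rows.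

Every ordinal has the form $\delta+j$ with $\delta$ a limit or $0$ and $j<\omega$; it is even or odd according to $j$. Let $E$ and $O$ be the sets of even and odd ordinals below $\kappa$, and let $E^+$ be the set of even successor ordinals below $\kappa$. So $E$ consists of $0$, the limit ordinals and $E^+$. For $\gamma=\delta+2j+2\in E^+$ let $\gamma^-=\delta+2j$, the largest element of $E$ below $\gamma$. Limit stages will fill gaps, stages in $E^+$ will decide sets, and stages in $O$ will add dominating reals over lower rows to make $\mathfrak b\ge\lambda$. Fix a map $\beta\mapsto\alpha_\beta$ from $O$ to $\lambda$ taking each value cofinally often in $\kappa$, for instance the first coordinate of a bijection $O\to\lambda\times\kappa$.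

By recursion on $\beta$, $1\le\beta\le\kappa$, we define $P_{\alpha,\beta}$ simultaneously for all $\alpha\le\lambda$, such that $\langle P_{\alpha,\beta}:1\le\beta\le\kappa\rangle$ is an FS iteration with iterands $\dot Q_{\alpha,\beta}$. At stage $0$, $Q_{\alpha,0}=\mathrm{Fn}(\alpha\times\omega,\omega)$ is the set of finite partial functions from $\alpha\times\omega$ to $\omega$ under reverse inclusion. Its generic function $c$ gives Cohen reals $c_\xi(k)=c(\xi,k)$, $\xi<\alpha$. Along the way we define $P_{0,\gamma+1}$-names for partial functions $h_\gamma$, $\gamma\in E$, starting with $h_0=\emptyset$, and we let $u_\gamma=\omega\setminus\operatorname{dom}h_\gamma$.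

If $G$ is $P_{\alpha,\beta}$-generic, $\xi\le\alpha$ and $1\le\gamma\le\beta$, we write $G_{\xi,\gamma}=G\cap P_{\xi,\gamma}$ and $V_{\xi,\gamma}=V[G_{\xi,\gamma}]$. By (F2) and (I1) below these are generic extensions, increasing in both indices. For $\gamma<\beta$, $Q_{\xi,\gamma}\in V_{\xi,\gamma}$ is the value of $\dot Q_{\xi,\gamma}$ and $H_{\xi,\gamma}$ is the generic filter on it given by (F3). Statements about these models are meant for every choice of the generic filter. The inductive hypotheses at stage $\beta$ are:
\begin{itemize}
\item[(I1)] $P_{\alpha,\beta}\lessdot P_{\alpha',\beta}$ for $\alpha<\alpha'\le\lambda$;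
\item[(I2)] every $P_{\alpha,\beta}$ is ccc;
\item[(I3)] $\bigcup_{\alpha<\lambda}P_{\alpha,\beta}$ is dense in $P_{\lambda,\beta}$;
\item[(I4)] for $\alpha<\lambda$, $c_\alpha\in V_{\alpha+1,\beta}$ is unbounded over $V_{\alpha,\beta}$;
\item[(I5)] $\langle h_\gamma:\gamma\in E\cap\beta\rangle\in V_{0,\beta}$ is a $\le^*$-increasing sequence of partial functions.
\end{itemize}

They hold at $\beta=1$. For (I1), $p'{\restriction}(\alpha\times\omega)$ is a reduction of $p'$, and compatibility means that the union is a function. (I2) is the usual fact that Cohen forcing is ccc, and in (I3) the union is all of $P_{\lambda,1}$. For (I4), $Q_{\alpha+1,0}$ is the product of $Q_{\alpha,0}$ with $\mathrm{Fn}(\{\alpha\}\times\omega,\omega)$, so $c_\alpha$ is Cohen generic over $V_{\alpha,1}$; for $g\in V_{\alpha,1}$ and $n<\omega$ the finite conditions $p$ with $p(k)>g(k)$ for some $k>n$ are dense.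

Now let $1\le\beta<\kappa$ and assume the hypotheses at all stages up to $\beta$. We define the iterands at $\beta$ and check at once that for $\alpha<\alpha'$ the hypothesis of Lemma~\ref{lem:matrix}(a) holds. That gives (I1) at $\beta+1$ and
\begin{equation}\label{eq:H}
H_{\alpha,\beta}=H_{\alpha',\beta}\cap Q_{\alpha,\beta}\qquad(\alpha<\alpha'\le\lambda).
\end{equation}

\medskip\noindent\textbf{Limit $\beta$: filling the gap.} Let $Q_{\alpha,\beta}=\mathbb Q_\beta:=\mathbb Q(\langle h_\gamma:\gamma\in E\cap\beta\rangle)\in V_{0,\beta}$, the same poset in every row. Being a maximal antichain of a fixed poset does not depend on the model, so Lemma~\ref{lem:matrix}(a) applies, and by \eqref{eq:H} all rows have the same generic filter. Let $F_\beta,h_\beta\in V_{0,\beta+1}$ be its generic objects. Lemma~\ref{lem:Q}(b) gives (I5) at $\beta+1$.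

\medskip\noindent\textbf{$\beta\in E^+$: deciding all sets.} By recursion on $\alpha\le\lambda$ we choose, by the maximum principle, $P_{\alpha,\beta}$-names for free ultrafilters $U_{\alpha,\beta}$ of $V_{\alpha,\beta}$. Let $U_{0,\beta}$ be any free ultrafilter of $V_{0,\beta}$ containing the infinite set $u_{\beta^-}$. For $\alpha>0$ let $U_{\alpha,\beta}$ be given by Lemma~\ref{lem:ultra} with $N=V_{\alpha,\beta}$, $\eta=\alpha$, $M_\xi=V_{\xi,\beta}$, $U_\xi=U_{\xi,\beta}$ and, if $\alpha=\alpha_0+1$, $c=c_{\alpha_0}$, which is unbounded over $V_{\alpha_0,\beta}$ by (I4). The lemma applies. The hypothesis on antichains for $\xi<\xi'<\alpha$ is conclusion (1) at step $\xi'$ of the recursion. The sequence $\langle(U_\xi,\mathcal A_\xi):\xi<\alpha\rangle$ is in $N$ because it is obtained by evaluating a ground model sequence of $P_{\xi,\beta}$-names with the filters $G_{\xi,\beta}=G_{\alpha,\beta}\cap P_{\xi,\beta}$.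

Put $Q_{\alpha,\beta}=\mathbb M(U_{\alpha,\beta})$. By (M2) and conclusion (1), Lemma~\ref{lem:matrix}(a) applies. Let $d_\beta\in V_{0,\beta+1}$ be the generic real of row $0$. It is also the generic real of row $\alpha$: by \eqref{eq:H} and (M3) the stems in $H_{0,\beta}$ are initial segments of the real of row $\alpha$, and their lengths are unbounded. Let $h_\beta$ extend $h_{\beta^-}$ by
\[
h_\beta(k)=|d_\beta\cap k|\bmod2\qquad(k\in u_{\beta^-}\setminus d_\beta),
\]
so that $u_\beta=u_{\beta^-}\cap d_\beta$. This set is infinite because $d_\beta\subset^*u_{\beta^-}$. We have $h_{\beta^-}\subset_0h_\beta$, which gives (I5) at $\beta+1$. The parity rule is chosen for two reasons: it uses both colors (Lemma~\ref{lem:colors}), and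
\begin{equation}\label{eq:local}
h_\beta{\restriction}m\text{ is determined by }h_{\beta^-}{\restriction}m\text{ and }d_\beta\cap m.
\end{equation}

\medskip\noindent\textbf{$\beta\in O$: dominating a lower row.} \emph{Hechler forcing} of a model $M$ consists of pairs $(s,f)$ with $s\in\omega^{<\omega}$ and $f\in M\cap\omega^\omega$, where $(t,g)\le(s,f)$ iff $t\supseteq s$, $g\ge f$ pointwise and $t(k)\ge f(k)$ for $|s|\le k<|t|$. The top is $(\emptyset,0)$. Finitely many conditions with the same $s$ have a common extension, so the poset is $\sigma$-centered in every model containing it. The union $e$ of the first coordinates of a generic filter satisfies $f<^*e$ for all $f\in M\cap\omega^\omega$, since the conditions with second coordinate at least $f+1$ are dense. Let $R_\beta$ be Hechler forcing of $V_{\alpha_\beta,\beta}$. Put $Q_{\alpha,\beta}=R_\beta$ if $\alpha\ge\alpha_\beta$ and $Q_{\alpha,\beta}=\{(\emptyset,0)\}$ if $\alpha<\alpha_\beta$. For $\alpha<\alpha'$ the two iterands are equal or the smaller one is the set of the top element, so Lemma~\ref{lem:matrix}(a) applies. Let $e_\beta$ be the generic real. No new $h_\gamma$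 is defined, so (I5) persists. It is essential that $R_\beta$ comes from a row below $\lambda$: Hechler forcing of $V_{\lambda,\beta}$ would bound all the $c_\alpha$.

\medskip
At limit stages $\beta\le\kappa$, (I1) holds by Lemma~\ref{lem:matrix}(b), and (I5) holds because any two indices in $E\cap\beta$ are covered by an earlier stage. So (I1) and (I5) are verified. For (I2), by (F4) it suffices that all iterands are ccc in their models. This is true for $\mathbb M(U_{\alpha,\beta})$ and $R_\beta$, which are $\sigma$-centered, and for $\mathbb Q_\beta$ it is Proposition~\ref{prop:ccc}. Section~\ref{sec:rows} treats (I3) and (I4). We close this section with the fact that will give (C2).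

\begin{lemma}\label{lem:colors}
For $\gamma\in E^+$, $h_\gamma$ takes each of the values $0,1$ at infinitely many points of $u_{\gamma^-}$.
\end{lemma}

\begin{proof}
We argue by density in $\mathbb M(U_{0,\gamma})$. Let $(s,u)$ be a condition, $i<2$, $n<\omega$. Shrinking $u$, assume $u\subset u_{\gamma^-}$. Moving $\min u$ into the stem if necessary, assume $|s|\equiv i\pmod 2$. Choose $k<k'$ in $u$ with $k>n$. The condition $(s\cup\{k'\},u\setminus(k'+1))$ forces $d_\gamma\cap(k'+1)=s\cup\{k'\}$, so it forces $k\in u_{\gamma^-}\setminus d_\gamma$ and $|d_\gamma\cap k|=|s|$, that is, $h_\gamma(k)=i$.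
\end{proof}

\section{The gap-filling posets are ccc}\label{sec:ccc}

\begin{proposition}\label{prop:ccc}
Let $\beta<\kappa$ be a limit ordinal, assume the inductive hypotheses at all stages up to $\beta$, and let $\alpha\le\lambda$. Then $\mathbb Q_\beta$ is ccc in $V_{\alpha,\beta}$.
\end{proposition}

Fix $\alpha$ and write $P_\tau=P_{\alpha,\tau}$. By (I2), cofinalities and $\omega_1$ are the same in $V$ and $V_{\alpha,\beta}$. Two cases are quick.

If $\operatorname{cf}\beta=\omega$, use Lemma~\ref{lem:Q}(e).

If $\operatorname{cf}\beta>\omega_1$, suppose $V_{\alpha,\beta}$ contains an antichain of $\mathbb Q_\beta$ of size $\omega_1$. Its promises lie below a limit ordinal $\sigma<\beta$. Since $\mathbb Q_\sigma$ is a suborder of $\mathbb Q_\beta$, it is an uncountable antichain of $\mathbb Q_\sigma$. But $h_\sigma\in V_{\alpha,\beta}$ is an upper bound of $\langle h_\gamma:\gamma\in E\cap\sigma\rangle$, so $\mathbb Q_\sigma$ is ccc in $V_{\alpha,\beta}$ by Lemma~\ref{lem:Q}(d).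

For the rest of the section $\operatorname{cf}\beta=\omega_1$. By Lemma~\ref{lem:Q}(c), we must show that among uncountably many $h_\gamma$ two can be forced to agree on their common domain.

\subsection*{The smallest case}
Let $\beta=\omega_1$, let $\xi<\xi'<\omega_1$ be limit ordinals, let $p\in3^m$, and consider conditions $r,r'$ with
\[
\operatorname{supp}(r)=\{0,\xi\},\quad r(\xi)=(p,0),\qquad\operatorname{supp}(r')=\{0,\xi'\},\quad r'(\xi')=(p,0),\qquad r(0)=r'(0).
\]
They force $F_\xi{\restriction}m=p$ and $F_{\xi'}{\restriction}m=p$, so $h_\xi$ and $h_{\xi'}$ coincide below $m$. The union $r\cup r'$ is a common extension, but it says nothing about points $k\ge m$: extending the coordinate $\xi$ to $(p^\frown0,0)$ and the coordinate $\xi'$ to $(p^\frown1,0)$ forces $h_\xi(m)\ne h_{\xi'}(m)$. Instead we strengthen the promise at the later coordinate. Let $r''$ have support $\{0,\xi,\xi'\}$, agree with $r$ on $\{0,\xi\}$, and let $r''(\xi')=(p,\xi)$. Since $h_0=\emptyset\subset_mh_\xi$, we have $(p,\xi)\le(p,0)$ in $\mathbb Q_{\xi'}$, so $r''\le r,r'$. By Lemma~\ref{lem:Q}(b), $r''$ forces $h_\xi\subset_mh_{\xi'}$. Hence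 $r''$ forces $h_\xi\subseteq h_{\xi'}$, and so it forces $(\emptyset,\xi)$ and $(\emptyset,\xi')$ to be compatible in $\mathbb Q_{\omega_1}$.

The general proof makes the same move: \emph{redirect the promise at one coordinate of the later condition to the top of the earlier condition}. Three things must be arranged. First, supports have many points, and the index of interest may be any of them; so the functions $h_\gamma$ along the support should be forced to form a $\subset_m$-chain for one $m$, with their values below $m$ decided. Second, the supports overlap in an initial part, which we handle by Fodor's lemma and the ccc of a shorter iteration. Third, the promise $\delta$ to be redirected is no longer $0$, and redirecting it to $\varepsilon$ without lengthening $p$ requires $h_\delta\subset_mh_\varepsilon$. This holds if $\delta$ also lies on the chain of the earlier condition, so we want the same $\delta$ for uncountably many conditions. When $\beta=\omega_1$ Fodor's lemma gives this directly. When $\beta$ is larger, a bounded set of ordinals below $\beta$ can be uncountable, so we force $\delta$ to lie in a fixed club of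 order type $\omega_1$.

\subsection*{Good conditions}
Fix a strictly increasing continuous sequence $\langle\beta_\xi:\xi<\omega_1\rangle$ of limit ordinals cofinal in $\beta$. Let $Z=\{\beta_\xi:\xi<\omega_1\}\subset E$ and $Z'=\{\beta_\xi:\xi\text{ limit}\}$. By continuity, $Z\cap t$ is cofinal in $t$ for $t\in Z'$. For $r\in P_\beta$ let $e(r)=E\cap\operatorname{supp}(r)$; it contains $0$.

\begin{definition}\label{def:good}
Let $m<\omega$. A condition $r\in P_\beta$ is \emph{$m$-good} if
\begin{itemize}
\item[(G1)] for every limit $\varepsilon\in e(r)$ there is $p\in3^m$ with $r{\restriction}\varepsilon\Vdash r(\varepsilon)=(p,\max(e(r)\cap\varepsilon))$;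
\item[(G2)] for every $\gamma\in e(r)\cap E^+$ we have $\gamma^-\in e(r)$, and there is $s\subset m$ such that $r{\restriction}\gamma$ forces $r(\gamma)=(s,u)$ for some $u\subset[m,\omega)$;
\item[(G3)] for every $\varepsilon\in e(r)\cap Z'$ we have $\max(\operatorname{supp}(r)\cap\varepsilon)\in Z$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:goodprop}
Let $1\le\tau\le\beta$ and let $r\in P_\tau$ be $m$-good.
\begin{itemize}
\item[(i)] For $\gamma\le\gamma'$ in $e(r)$, $r\Vdash_{P_\tau}h_\gamma\subset_mh_{\gamma'}$.
\item[(ii)] For $\gamma\in e(r)$, $r$ decides $h_\gamma{\restriction}m$ in $P_\tau$.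
\end{itemize}
\end{lemma}

\begin{proof}
(i) By transitivity let $\gamma<\gamma'$ be consecutive in $e(r)$. If $\gamma'$ is a limit, $r$ forces that $(p,\gamma)$ with $|p|=m$ is in the generic filter for $\mathbb Q_{\gamma'}$, and Lemma~\ref{lem:Q}(b) applies. If $\gamma'\in E^+$, then $\gamma$ is $(\gamma')^-$ by (G2), and $h_\gamma\subset_0h_{\gamma'}$.

(ii) Induction along $e(r)$. We have $h_0=\emptyset$. For limit $\gamma$, $r$ forces $F_\gamma{\restriction}m=p$. For $\gamma\in E^+$, $r$ forces $d_\gamma\cap m=s$ by (M3), and it decides $h_{\gamma^-}{\restriction}m$ by induction; use \eqref{eq:local}.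
\end{proof}

\begin{lemma}\label{lem:gooddense}
Let $1\le\tau\le\beta$, $r\in P_\tau$, $K\subset E\cap\tau$ finite and $m_0<\omega$. There are $m\ge m_0$ and an $m$-good $r'\le r$ in $P_\tau$ with $K\subset e(r')$.
\end{lemma}

\begin{proof}
The common length $m$ is not known in advance: we decide the top coordinate, hand its length down as a lower bound for $m$, and adjust the top coordinate to $m$ at the end. We use induction on $\tau$. Let $t=\max(K\cup\operatorname{supp}(r))<\tau$. If $t=0$, take $r'=r$ and $m=m_0$. Let $t>0$. If $t+1<\tau$, apply the induction hypothesis for $t+1$. So let $\tau=t+1$; the lemma holds for $1\le\tau'\le t$. In each case below $r'=r''\cup\{(t,\sigma)\}$ with $r''\in P_t$ $m$-good, $r''\le r{\restriction}t$ and $r''\Vdash\sigma\le r(t)$. Then $r'\le r$, and (G1)--(G3) at points below $t$ are inherited from $r''$, so only the point $t$ needs checking.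

\emph{Case $t\in O$.} Then $t\in\operatorname{supp}(r)$ and $K\subset t$. Apply the lemma in $P_t$ to $r{\restriction}t$, $K$, $m_0$ to get $r''$, and let $\sigma=r(t)$. Nothing is required at $t$.

\emph{Case $t\in E^+$.} Let $r_0\le r{\restriction}t$ in $P_t$ force $r(t)=(s,\dot u)$ with $s$ decided. Apply the lemma in $P_t$ to $r_0$, $(K\cap t)\cup\{t^-\}$ and $\max(m_0,\max s+1)$ to get $m$ and $r''$. Let $\sigma$ be a name for $(s,\dot u\setminus m)$. Then (G2) holds at $t$.

\emph{Case $t$ limit.} Let $r_0\le r{\restriction}t$ in $P_t$ force $r(t)=(p,\delta)$ with $p$ and $\delta\in E\cap t$ decided. If $t\notin Z'$, apply the lemma in $P_t$ to $r_0$, $(K\cap t)\cup\{\delta\}$ and $\max(m_0,|p|)$. If $t\in Z'$, choose $z\in Z\cap t$ above $\delta$, $K\cap t$ and $\operatorname{supp}(r_0)$, and apply the lemma in $P_{z+1}$ to $r_0$, $(K\cap t)\cup\{\delta,z\}$ and $\max(m_0,|p|)$; then $\max\operatorname{supp}(r'')=z$, which is (G3) at $t$. In both cases we have $m\ge|p|$ and an $m$-good $r''\in P_t$ with $\delta\in e(r'')$. Let $\delta'=\max e(r'')\ge\delta$. By Lemma~\ref{lem:goodprop}(ii), $r''$ decides $h_\delta{\restriction}m$,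 so we can define in $V$ an extension $p'\in3^m$ of $p$ that on $[|p|,m)$ takes the values of $h_\delta$ where defined and $2$ elsewhere. By Lemma~\ref{lem:goodprop}(i), $r''\Vdash h_\delta\subset_mh_{\delta'}$, so $r''\Vdash(p',\delta')\le(p,\delta)$. Let $\sigma$ be the canonical name for $(p',\delta')$. Then (G1) holds at $t$.
\end{proof}

\subsection*{Amalgamation}
\begin{proof}[Proof of Proposition~\ref{prop:ccc} for $\operatorname{cf}\beta=\omega_1$]
Suppose $r^*\in P_\beta$ forces that $\langle\dot q_\xi:\xi<\omega_1\rangle$ are pairwise incompatible in $\mathbb Q_\beta$. For each limit $\xi<\omega_1$, extend $r^*$ to decide $\dot q_\xi=(p_\xi,\gamma_\xi)$ and then apply Lemma~\ref{lem:gooddense} with $K=\{\gamma_\xi,\beta_\xi\}$ and $m_0=|p_\xi|$. We obtain an $m_\xi$-good $r_\xi\le r^*$ forcing $\dot q_\xi=(p_\xi,\gamma_\xi)$ with $\gamma_\xi,\beta_\xi\in e(r_\xi)$. As $\beta_\xi\in Z'$, (G3) gives $\max(\operatorname{supp}(r_\xi)\cap\beta_\xi)=\beta_{\zeta(\xi)}$ for some $\zeta(\xi)<\xi$. Thus $\beta_{\zeta(\xi)}\in e(r_\xi)$ and $r_\xi{\restriction}\beta_\xi\in P_{\beta_{\zeta(\xi)}+1}$, and by (G1), $r_\xi{\restriction}\beta_\xi$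 forces $r_\xi(\beta_\xi)=(p^*_\xi,\beta_{\zeta(\xi)})$ for some $p^*_\xi\in3^{m_\xi}$.

By Fodor's lemma $\zeta(\xi)=\zeta$ is constant on a stationary set. There are countably many possibilities for $m_\xi$, $p_\xi$, $p^*_\xi$ and the value of $h_{\gamma_\xi}{\restriction}m_\xi$ decided by $r_\xi$, so on an uncountable subset they are constant, say $m_\xi=m$, $p_\xi=p$, $p^*_\xi=p^*$. Since supports are finite and the $\beta_\xi$ are cofinal in $\beta$, we can thin out once more to an uncountable set $T$ with $\operatorname{supp}(r_\xi)\subset\beta_{\xi'}$ for $\xi<\xi'$ in $T$. As $P_{\beta_\zeta+1}$ is ccc, there are $\xi<\xi'$ in $T$ and $\rho\in P_{\beta_\zeta+1}$ below both $r_\xi{\restriction}\beta_\xi$ and $r_{\xi'}{\restriction}\beta_{\xi'}$. Let $\varepsilon=\max e(r_\xi)$, so $\beta_\zeta<\beta_\xi\le\varepsilon<\beta_{\xi'}$, and define (see Figure~\ref{fig:amalg})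
\[
r_1=\rho\cup r_\xi{\restriction}(\beta_\zeta,\beta_{\xi'}),\qquad r_2=r_1\cup\{(\beta_{\xi'},(p^*,\varepsilon)^\vee)\},\qquad r=r_2\cup r_{\xi'}{\restriction}(\beta_{\xi'},\beta).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.05cm,y=1.05cm]
\draw[dotted] (2,-0.4)--(2,2.6) node[above] {$\beta_\zeta$};
\draw[dotted] (4,-0.4)--(4,2.6) node[above] {$\beta_\xi$};
\draw[dotted] (5.6,-0.4)--(5.6,2.6) node[above] {$\varepsilon$};
\draw[dotted] (7.2,-0.4)--(7.2,2.6) node[above] {$\beta_{\xi'}$};
\draw[dotted] (9.6,-0.4)--(9.6,2.6) node[above] {$\beta$};
\node[left] at (-0.1,2) {$r_\xi$};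
\node[left] at (-0.1,1) {$r_{\xi'}$};
\node[left] at (-0.1,0) {$r$};
\draw[very thick] (0,2)--(2,2) (4,2)--(5.9,2);
\draw[very thick] (0,1)--(2,1) (7.2,1)--(9,1);
\draw[very thick] (0,0)--(2,0) (4,0)--(5.9,0) (7.2,0)--(9,0);
\node[below] at (1,0) {$\rho$};
\draw[->] (4,2) to[bend right=30] (2,2);
\draw[->] (7.2,1) to[bend right=14] (2,1);
\draw[->] (4,0) to[bend right=30] (2,0);
\draw[->] (7.2,0) to[bend right=40] (5.6,0);
\end{tikzpicture}
\caption{Amalgamating two good conditions. Thick segments show the intervals of ordinals that contain the supports; an arrow from a limit coordinate points to the index of the promise made there. The condition $r$ uses a common extension $\rho$ of the two initial parts, copies the upper parts of $r_\xi$ and $r_{\xi'}$, and redirects the promise at $\beta_{\xi'}$ from $\beta_\zeta$ to $\varepsilon$, the largest even point in the support of $r_\xi$.}\label{fig:amalg}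
\end{figure}

\emph{$r$ is a condition below $r_\xi$ and $r_{\xi'}$.} Since $r_\xi{\restriction}(\beta_\zeta+1)=r_\xi{\restriction}\beta_\xi$, gluing shows that $r_1\in P_{\beta_{\xi'}}$ extends $r_\xi$ and $\rho$, hence also $r_{\xi'}{\restriction}\beta_{\xi'}$. By Lemma~\ref{lem:goodprop}(i) for $r_\xi\in P_{\beta_{\xi'}}$, the condition $r_1$ forces $h_{\beta_\zeta}\subset_mh_\varepsilon$. As $|p^*|=m$, it forces $(p^*,\varepsilon)\le(p^*,\beta_\zeta)=r_{\xi'}(\beta_{\xi'})$. So $r_2\le r_{\xi'}{\restriction}(\beta_{\xi'}+1)$, and gluing gives $r\le r_{\xi'}$ and $r\le r_2\le r_1\le r_\xi$.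

\emph{$r$ forces $\dot q_\xi$ and $\dot q_{\xi'}$ to be compatible.} Let $\eta=\max e(r_{\xi'})$. The condition $r$ forces
\[
h_{\gamma_\xi}\subset_mh_\varepsilon\subset_mh_{\beta_{\xi'}}\subset_mh_\eta\qquad\text{and}\qquad h_{\gamma_{\xi'}}\subset_mh_\eta.
\]
The first relation is Lemma~\ref{lem:goodprop}(i) for $r_\xi$, the second is the redirected promise (Lemma~\ref{lem:Q}(b)), and the last two are Lemma~\ref{lem:goodprop}(i) for $r_{\xi'}$. So $h_{\gamma_\xi}$ and $h_{\gamma_{\xi'}}$ agree at all points $k\ge m$ of their common domain, and they coincide below $m$ by the choice of $T$. By Lemma~\ref{lem:Q}(c), $r$ forces $(p,\gamma_\xi)$ and $(p,\gamma_{\xi'})$ to be compatible. This contradicts $r\le r^*$.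
\end{proof}

The argument is the same in every row: the Cohen and Hechler coordinates, and the names for ultrafilter sets, are either absorbed into $\rho$ or copied unchanged.

\section{Density of the lower rows and unboundedness of the Cohen reals}\label{sec:rows}

It remains to carry (I3) and (I4) through the recursion. The purpose of (I3) is the following fact, which is where $\operatorname{cf}\lambda>\omega$ is used.

\begin{lemma}\label{lem:reals}
Assume (I1)--(I3) at stage $\beta\le\kappa$. Every real of $V_{\lambda,\beta}$ lies in $V_{\alpha,\beta}$ for some $\alpha<\lambda$. If $\beta=\kappa$, it lies in $V_{\alpha,\gamma}$ for some $\alpha<\lambda$ and $\gamma<\kappa$.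
\end{lemma}

\begin{proof}
Let $\dot x$ be a $P_{\lambda,\beta}$-name for a real. By (I3), the elements of $\bigcup_{\alpha<\lambda}P_{\alpha,\beta}$ that decide $\dot x(n)$ are dense in $P_{\lambda,\beta}$; let $A_n$ be a maximal antichain of $P_{\lambda,\beta}$ consisting of such elements. By (I2), $\bigcup_nA_n$ is countable, so it is contained in $P_{\alpha,\beta}$ for some $\alpha<\lambda$. The nice name built from the $A_n$ is a $P_{\alpha,\beta}$-name, so its value, which is the value of $\dot x$, lies in $V_{\alpha,\beta}$. If $\beta=\kappa$, then by finiteness of supports and $\operatorname{cf}\kappa>\omega$ the set $\bigcup_nA_n$ is contained in $P_{\alpha,\gamma}$ for some $\gamma<\kappa$.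
\end{proof}

\subsection*{Preservation of (I3)}
At a limit stage $\beta$, any $r\in P_{\lambda,\beta}$ lies in some $P_{\lambda,\gamma}$, $\gamma<\beta$, and has an extension in some $P_{\alpha,\gamma}\subset P_{\alpha,\beta}$ with $\alpha<\lambda$.

For the step from $\beta$ to $\beta+1$, note first that in $V_{\lambda,\beta}$
\begin{equation}\label{eq:union}
Q_{\lambda,\beta}=\bigcup_{\alpha<\lambda}Q_{\alpha,\beta}.
\end{equation}
If $\beta$ is a limit, all these posets are equal. If $\beta\in O$, then $Q_{\lambda,\beta}=Q_{\alpha_\beta,\beta}$ and $\alpha_\beta<\lambda$. If $\beta\in E^+$ and $(s,u)\in\mathbb M(U_{\lambda,\beta})$, then $u\in V_{\alpha,\beta}$ for some $\alpha<\lambda$ by Lemma~\ref{lem:reals}. As $U_{\alpha,\beta}\subset U_{\lambda,\beta}$ is an ultrafilter of $V_{\alpha,\beta}$, we get $u\in U_{\alpha,\beta}$.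

Let $r\in P_{\lambda,\beta+1}$, and let $G$ be $P_{\lambda,\beta}$-generic with $r{\restriction}\beta\in G$. By \eqref{eq:union}, $r(\beta)[G]\in Q_{\alpha,\beta}$ for some $\alpha<\lambda$. By the maximum principle it is the value of a $P_{\alpha,\beta}$-name $\sigma$ that $P_{\alpha,\beta}$ forces to be in $\dot Q_{\alpha,\beta}$. Let $r_1\in G$, $r_1\le r{\restriction}\beta$, force $\sigma=r(\beta)$, and by (I3) at $\beta$ let $r_2\le r_1$ be in $P_{\alpha',\beta}$ with $\alpha\le\alpha'<\lambda$. By (I1), $P_{\alpha',\beta}$ forces $\sigma\in\dot Q_{\alpha,\beta}\subset\dot Q_{\alpha',\beta}$. So $r_2\cup\{(\beta,\sigma)\}$ is in $P_{\alpha',\beta+1}$ and extends $r$.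

\subsection*{Preservation of (I4)}
Fix $\alpha<\lambda$.

\emph{Limit $\beta\le\kappa$.} Suppose $\dot f$ is a $P_{\alpha,\beta}$-name for a real and $p'\in P_{\alpha+1,\beta}$ forces $c_\alpha(k)\le\dot f(k)$ for all $k>n$. Let $p'\in P_{\alpha+1,\gamma}$ with $1\le\gamma<\beta$, and take a $P_{\alpha+1,\gamma}$-generic filter containing $p'$. We approximate $\dot f$ at stage $\gamma$ by its least possible values: in $V_{\alpha,\gamma}$ let
\[
g(k)=\min\{j:\exists q\in P_{\alpha,\beta}\ (q{\restriction}\gamma\in G_{\alpha,\gamma}\text{ and }q\Vdash\dot f(k)=j)\}.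
\]
This is defined, because the restrictions $q{\restriction}\gamma$ of conditions $q$ deciding $\dot f(k)$ are dense in $P_{\alpha,\gamma}$. By (I4) at $\gamma$ there is $k>n$ with $j=g(k)<c_\alpha(k)$. Let $q$ witness $g(k)=j$, and let $r'\in G_{\alpha+1,\gamma}$ extend $p'$ and $q{\restriction}\gamma$ and force $j<c_\alpha(k)$. Gluing in row $\alpha+1$, where $q$ is also a condition, gives $r'\cup q{\restriction}[\gamma,\beta)\le p',q$. By (I1) this condition forces $\dot f(k)=j<c_\alpha(k)$, a contradiction.

\emph{From $\beta$ to $\beta+1$, equal iterands.} If $\beta$ is a limit, or $\beta\in O$ and $\alpha\ge\alpha_\beta$, rows $\alpha$ and $\alpha+1$ use the same poset $Q\in V_{\alpha,\beta}$ and, by \eqref{eq:H}, the same filter, which is generic over $V_{\alpha+1,\beta}$. Apply Lemma~\ref{lem:same} with $M=V_{\alpha,\beta}$ and $N=V_{\alpha+1,\beta}$.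

\emph{$\beta\in O$ and $\alpha<\alpha_\beta$.} Then $V_{\alpha,\beta+1}=V_{\alpha,\beta}$.

\emph{$\beta\in E^+$.} Let $\dot f\in V_{\alpha,\beta}$ be an $\mathbb M(U_{\alpha,\beta})$-name for a real and $n<\omega$. By Lemma~\ref{lem:ultra}(2), the conditions of $\mathbb M(U_{\alpha+1,\beta})$ lying below some $(s',w)\in\mathbb M(U_{\alpha,\beta})$ that forces $\dot f(k)=j$ for some $k>n$, $j<c_\alpha(k)$, form a dense set in $V_{\alpha+1,\beta}$. So some such $(s',w)$ is in $H_{\alpha+1,\beta}$, hence in $H_{\alpha,\beta}$ by \eqref{eq:H}, and the value of $\dot f$ at $k$ is less than $c_\alpha(k)$.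

\medskip
The recursion is complete: (I1)--(I5) hold at every stage $\beta\le\kappa$.

\section{The final model}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The forcing notion is $P_{\lambda,\kappa}$, which is ccc by (I2). Work in $W=V_{\lambda,\kappa}$, where $\lambda<\kappa$ are still regular cardinals. By Lemma~\ref{lem:reals} and regularity, fewer than $\lambda$ reals of $W$ lie in a common $V_{\alpha,\beta}$ with $\alpha<\lambda$, $\beta<\kappa$, and fewer than $\kappa$ reals lie in a common $V_{\lambda,\beta}$ with $\beta<\kappa$.

\emph{$\mathfrak b\le\lambda$.} Each $f\in\omega^\omega$ lies in some $V_{\alpha,\kappa}$ with $\alpha<\lambda$, and $c_\alpha\not<^*f$ by (I4). So $\{c_\alpha:\alpha<\lambda\}$ is unbounded.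

\emph{$\mathfrak b\ge\lambda$ and $\mathfrak d\le\kappa$.} Given $\alpha<\lambda$ and $\beta<\kappa$, there is $\beta'\in O$ with $\beta'\ge\beta$ and $\alpha_{\beta'}=\alpha$, and $f<^*e_{\beta'}$ for all $f\in V_{\alpha,\beta}\cap\omega^\omega$. So every family of fewer than $\lambda$ functions is bounded, and $\{e_\beta:\beta\in O\}$ is cofinal.

\emph{$\mathfrak d\ge\kappa$.} Fewer than $\kappa$ functions lie in some $V_{\lambda,\gamma}$ with $\gamma\in E^+$. Let $\pi\in\omega^\omega$ be the increasing enumeration of $d_\gamma$, which is $\mathbb M(U_{\lambda,\gamma})$-generic over $V_{\lambda,\gamma}$. Let $f\in V_{\lambda,\gamma}\cap\omega^\omega$ and $n<\omega$. Any condition extends to some $(s,u)$ with $|s|\ge n$, and then to $(s\cup\{k\},u\setminus(k+1))$ with $k\in u$, $k>f(|s|)$; this forces $\pi(|s|)=k>f(|s|)$. So $\pi\not<^*f$, and no family of fewer than $\kappa$ functions is cofinal.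

\emph{The almost clopen set.} The set $E^+$ is cofinal in the regular cardinal $\kappa$, so it has order type $\kappa$. We apply Proposition~\ref{prop:chain} to $\langle h_\gamma:\gamma\in E^+\rangle$. (C1) is (I5). For (C2), let $\gamma_1<\gamma$ be in $E^+$. Then $\gamma_1\le\gamma^-$, so $u_{\gamma^-}\subset^*u_{\gamma_1}$, and Lemma~\ref{lem:colors} applies. For (C3), let $s\subset\omega$ in $W$, and choose $\gamma\in E^+$ with $s\in V_{\lambda,\gamma}$. One of $s$, $\omega\setminus s$ is in the ultrafilter $U_{\lambda,\gamma}$ and so almost contains $d_\gamma\supset u_\gamma$. We obtain an almost clopen set $A$ such that $A$ and its almost clopen complement $B$ are simple of type $\kappa>\lambda=\mathfrak b$, and $x_A$ is generated, together with the cofinite sets, by the $\subset^*$-decreasing sequence $\langle u_\gamma:\gamma\in E^+\rangle$ of length $\kappa$.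

\emph{The value of $\mathfrak c$.} Let $\mu=\mu^{\aleph_0}\ge\kappa$. A ccc poset with a dense subset of size at most $\mu$ has at most $\mu^{\aleph_0}=\mu$ nice names for reals built from that dense subset, so it forces $\mathfrak c\le\mu$. First force with $\mathrm{Fn}(\mu\times\omega,2)$, which is ccc, has size $\mu$ and adds $\mu$ distinct reals. The extension $V_1$ satisfies $\mathfrak c=\mu$, hence $\mu^{\aleph_0}=\mu$, and $\lambda<\kappa$ are regular in it. Run the construction over $V_1$. The composed forcing is ccc, and $\mathfrak c\ge\mu$ in the final model because the reals of $V_1$ remain and cardinals are preserved. For the upper bound we show in $V_1$, by induction on $\beta$, that $P_{\lambda,\beta}$ has a dense subset $D_\beta$ of size at most $\mu$. We have $|P_{\lambda,1}|=\lambda\le\mu$. At limits take the union of the at most $\kappa\le\mu$ earlier sets. For $\beta+1$, let $D_{\beta+1}$ consist of the conditions $r'\cup\{(\beta,\sigma)\}$ with $r'\in D_\beta$, where $\sigma$ is the canonical name for an element of $3^{<\omega}\times\kappa$ or for a pair formed by a finite object and a nice name for a real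 built from $D_\beta$. There are at most $\mu$ such conditions. They are dense: given $r\in P_{\lambda,\beta+1}$, choose $r'\le r{\restriction}\beta$ in $D_\beta$ deciding the finite part of $r(\beta)$, and also the promise if $\beta$ is a limit, and otherwise replace the real part of $r(\beta)$ by a nice name that $r'$ forces to be equal to it. Counting nice names built from $D_\kappa$ gives $\mathfrak c\le\mu$.
\end{proof}

\begin{remark}\label{rem:hyp}
The uncountable cofinalities of $\lambda$ and $\kappa$ enter through Lemma~\ref{lem:reals}. Regularity of $\lambda$ is used for $\mathfrak b\ge\lambda$, and regularity of $\kappa$ for $\mathfrak d\ge\kappa$ and for the type. The bookkeeping map and the bound $\mathfrak b\ge\lambda$ need $\lambda\le\kappa$; the strict inequality makes the type exceed $\mathfrak b$. No cardinal arithmetic is assumed in the ground model except for the value of $\mathfrak c$.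
\end{remark}

\section{The range of the parameters and the boundary point}\label{sec:ZFC}

The hypotheses on $\lambda$ and $\kappa$ in Theorem~\ref{thm:main} cannot be weakened. Recall that $\mathfrak b$ is regular: if an unbounded family of size $\mathfrak b$ were the union of fewer than $\mathfrak b$ subfamilies of size less than $\mathfrak b$, a bound for the bounds of the subfamilies would bound it.

\begin{corollary}\label{cor:range}
Let $\lambda<\kappa$ be cardinals. There is a ccc forcing extension with $\mathfrak b=\lambda$ and a simple almost clopen set of type $\kappa$ iff $\lambda$ and $\kappa$ are regular and uncountable.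
\end{corollary}

\begin{proof}
One direction is Theorem~\ref{thm:main}. Conversely, in such an extension $\lambda=\mathfrak b$ is regular and uncountable, and $\kappa>\lambda$ is regular by the definition of type. A cardinal that is regular and uncountable in an extension is regular and uncountable in $V$.
\end{proof}

In such an extension $\kappa=\mathfrak d$, by the known result that the type is $\mathfrak b$ or $\mathfrak d$. So the value of $\mathfrak d$ in Theorem~\ref{thm:main} is the only possible one.

In the model of Theorem~\ref{thm:main} the boundary point is generated by a decreasing $\kappa$-sequence. Part of this is forced on us by ZFC. A \emph{pseudointersection} of a family of subsets of $\omega$ is a set almost contained in each of them. A free ultrafilter $x$ is a \emph{P-point} if every countable subfamily of $x$ has a pseudointersection in $x$. Equivalently, for every partition $\{c_n:n<\omega\}$ of $\omega$ with all $c_n\notin x$ there is $G\in x$ with all $G\cap c_n$ finite. (Given the partition, consider the sets $\omega\setminus c_n$. Given $s_n\in x$, shrink them to be decreasing with empty intersection,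 put $s_0=\omega$, and consider $c_n=s_n\setminus s_{n+1}$.)

\begin{proposition}\label{prop:Ppoint}
If $A$ is a simple almost clopen set of type $\kappa>\mathfrak b$, then $x=x_A$ is a P-point. Moreover, every family of fewer than $\kappa$ members of $x$ has an infinite pseudointersection.
\end{proposition}

\begin{proof}
Let $\langle a_\alpha:\alpha<\kappa\rangle$ witness simplicity and let $B$ be the almost clopen complement. We use two facts.
\begin{itemize}
\item[(A)] \emph{If $a\in\mathcal I_A$ and $b\in\mathcal I_B$, then $a\cap b$ is finite.} Indeed $a^*\cap b^*\subset A\cap B=\{x\}$, and $x\notin a^*$ because $x$ is not interior to $A$.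
\item[(B)] \emph{If $c\notin x$, then $c\setminus a_\alpha\in\mathcal I_B$ for all large $\alpha$.} The closed sets $c^*\cap A$ and $c^*\cap B$ are disjoint and cover $c^*$, so they are clopen, and $c^*\cap A=c_1^*$ for some $c_1\in\mathcal I_A$. If $c_1\subset^*a_\alpha$, then $(c\setminus a_\alpha)^*\subset c^*\setminus c_1^*\subset B$, and $c_1\subset^*a_\alpha$ holds for all large $\alpha$.
\end{itemize}
Since $\kappa$ is regular, one $\alpha$ works in (B) for any fewer than $\kappa$ sets $c$.

\emph{Pseudointersections.} Let $S\subset x$ with $|S|<\kappa$. Choose $\alpha$ with $(\omega\setminus s)\setminus a_\alpha\in\mathcal I_B$ for all $s\in S$. The set $d=a_{\alpha+1}\setminus a_\alpha$ is infinite and in $\mathcal I_A$. For $s\in S$, $d\setminus s\subset d\cap((\omega\setminus s)\setminus a_\alpha)$ is finite by (A). This part does not use $\kappa>\mathfrak b$.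

\emph{P-point.} Let $\{c_n\}$ partition $\omega$ with all $c_n\notin x$. The candidates for $G$ are regions under the graphs of $\mathfrak b$ many functions. If none is in $x$, then, as $\mathfrak b<\kappa$, one $a_{\alpha'}$ absorbs their $A$-parts, and the next step of the chain escapes all of them, which bounds the functions.

Since $\kappa>\omega$, choose $\alpha$ with $y_n:=c_n\setminus a_\alpha\in\mathcal I_B$ for all $n$; note $\bigcup_ny_n=\omega\setminus a_\alpha$. Let $\{g_\xi:\xi<\mathfrak b\}$ be an unbounded family of increasing functions; one exists because each $g$ is below the increasing function $n\mapsto n+\max_{i\le n}g(i)$. The family is unbounded on every infinite $D\subset\omega$: if $f\in\omega^D$ satisfied, for each $\xi$, $g_\xi(n)<f(n)$ for almost all $n\in D$, then with $n^+=\min(D\setminus n)$ we would have $g_\xi(n)\le g_\xi(n^+)<f(n^+)$ for almost all $n$, so $n\mapsto f(n^+)$ would bound the family. Let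
\[
G_\xi=\bigcup_n\{k\in y_n:k\le g_\xi(n)\}.
\]
Each $G_\xi\cap c_n=\{k\in y_n:k\le g_\xi(n)\}$ is finite, so if some $G_\xi$ is in $x$ we are done.

Suppose not. As $\mathfrak b<\kappa$, there is $\alpha'\ge\alpha$ with $G_\xi\setminus a_{\alpha'}\in\mathcal I_B$ for all $\xi<\mathfrak b$. Let $d=a_{\alpha'+1}\setminus(a_{\alpha'}\cup a_\alpha)$. It is in $\mathcal I_A$, it is infinite because $a_\alpha\subset^*a_{\alpha'}$, and $d\subset\bigcup_ny_n$. Each $d\cap y_n$ is finite by (A), so $D=\{n:d\cap y_n\ne\emptyset\}$ is infinite. Let $f(n)=\max(d\cap y_n)$ for $n\in D$, and pick $\xi$ with $g_\xi(n)\ge f(n)$ for infinitely many $n\in D$. For these $n$ the numbers $f(n)$ are distinct elements of $d\cap G_\xi$. So $d\in\mathcal I_A$ has infinite intersection with $G_\xi\setminus a_{\alpha'}\in\mathcal I_B$, contradicting (A).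
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS}
Alan Dow and Saharon Shelah, \emph{Asymmetric tie-points and almost clopen subsets of $\mathbb N^*$}, arXiv:1801.02523 (2018).

\end{thebibliography}
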